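# Noncyclic functions $F$ with $F$ and $1/F$ in the Hardy space of the polydisc

## 1. Hardy spaces on polydiscs and cyclic vectors

Throughout, $\mathbb D$ is the open unit disc, $\mathbb T$ the unit circle, and $m$ is normalized Lebesgue measure on $\mathbb T$. We also write $m$ for the product probability measure on $\mathbb T^n$. $\overline{\mathbb D}{}^2$ is the closed bidisc.

**Definition (the $\ell^2$ polydisc).** $\mathbb D_2^\infty=\{\zeta=(\zeta_1,\zeta_2,\dots)\in\ell^2:\ |\zeta_n|<1\text{ for all }n\}$.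

For example, $(\frac12,\frac14,\frac18,\dots)$ belongs to $\mathbb D_2^\infty$, and $(\frac12,\frac12,\frac12,\dots)$ does not.

**Definition (the Hardy space $\mathbf H^2_\infty$).** It consists of all functions $F(\zeta)=\sum_\alpha c_\alpha\zeta^\alpha$ on $\mathbb D_2^\infty$, where $\alpha=(\alpha_1,\alpha_2,\dots)$ runs over multi-indices of nonnegative integers with finitely many nonzero entries, $\zeta^\alpha=\prod_n\zeta_n^{\alpha_n}$, and $\|F\|_2^2=\sum_\alpha|c_\alpha|^2<\infty$.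

The series converges absolutely, because by Cauchy–Schwarz
$$\sum_\alpha|c_\alpha\zeta^\alpha|\le\|F\|_2\Big(\sum_\alpha|\zeta^\alpha|^2\Big)^{1/2}=\|F\|_2\prod_n(1-|\zeta_n|^2)^{-1/2},\tag{1}$$
and the product is finite exactly because $\zeta\in\ell^2$. So point evaluations are bounded. An example is $F(\zeta)=\sum_n\zeta_n/n$, with $\|F\|_2^2=\pi^2/6$. Put
$$F_{(n)}(\zeta_1,\dots,\zeta_n)=F(\zeta_1,\dots,\zeta_n,0,0,\dots).$$
Passing from $F$ to $F_{(n)}$ deletes the coefficients of all monomials that involve a later variable. In the example, $F_{(n)}=\sum_{j\le n}\zeta_j/j$. Consequently $\|F\|_2=\sup_n\|F_{(n)}\|_{H^2(\mathbb D^n)}$.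

**Definition ($H^p$ classes).** Let $0<p<\infty$. A holomorphic $G$ on $\mathbb D^n$ lies in $H^p(\mathbb D^n)$ if $\|G\|_p^p=\sup_{r<1}\int_{\mathbb T^n}|G(r\zeta)|^p\,dm<\infty$; for $p=\infty$ we require $G$ bounded. We write $G\in\mathbf H^p_\infty$ if $\sup_n\|G_{(n)}\|_{H^p(\mathbb D^n)}<\infty$.

For instance, let $c>0$. Then $(1-z)^{-c}\in H^p(\mathbb D)$ for finite $p$ if and only if $cp<1$. For $p=2$, $\|G\|_2^2$ is the sum of the squared moduli of the Taylor coefficients, since $\int_{\mathbb T^n}|G(r\zeta)|^2dm=\sum_\alpha|c_\alpha|^2r^{2|\alpha|}$.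

**Definition (cyclic function).** For $F\in\mathbf H^2_\infty$, $[F]$ is the smallest closed subspace of $\mathbf H^2_\infty$ that contains $F$ and is invariant under all coordinate multiplications $M_{\zeta_n}$. In other words, $[F]$ is the closure of $\{pF:\ p\text{ a polynomial in finitely many variables}\}$. $F$ is cyclic if $[F]=\mathbf H^2_\infty$. The definitions in $H^2(\mathbb D^d)$ are the same.

Since polynomials are dense, $F$ is cyclic if and only if $1\in[F]$, that is, if and only if $p_iF\to1$ in norm for some polynomials $p_i$. Three examples follow.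

* $F=\zeta_1$ is not cyclic: every element of $[F]$ vanishes at $0$. By (1), a cyclic function has no zeros at all.
* $F=1-\zeta_1$ is cyclic. With $p_n=\sum_{j=0}^n\big(1-\frac j{n+1}\big)\zeta_1^j$ one gets $p_nF=1-\frac1{n+1}\sum_{j=1}^{n+1}\zeta_1^j$, so $\|p_nF-1\|_2^2=\frac1{n+1}\to0$. Here $1/F\notin\mathbf H_\infty^2$.
* If $1/F$ depends on finitely many variables and is holomorphic near the closed polydisc, then $F$ is cyclic. Indeed, polynomials $q_i$ converge to $1/F$ uniformly on the closed polydisc, and $\|q_iF-1\|_2\le\|F\|_2\sup|q_i-1/F|$.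

## 2. Functions with $F$ and $1/F$ both in $\mathbf H^2_\infty$

In the third example the reciprocal is as good as possible. Now ask only that the reciprocal be in the space. Suppose that $F$ and $1/F$ both belong to $\mathbf H^2_\infty$; in particular $F$ has no zeros. Must $F$ be cyclic?

The question is from Hui Dan and Kunyu Guo, "The Periodic Dilation Completeness Problem: Cyclic vectors in the Hardy space over the infinite-dimensional polydisk", arXiv:1908.03113 (2019), where it is noted that the answer is unknown even for $F$ depending only on two variables. We shall prove that the answer is no, already in two variables, and find exactly which integrability is missing.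

**Theorem 1.** There is a zero-free holomorphic $F$ on $\mathbb D^2$ with $F\in H^2(\mathbb D^2)$ and $1/F\in\bigcap_{t<\infty}H^t(\mathbb D^2)$ (in particular $1/F\in H^2$) which is not cyclic in $H^2(\mathbb D^2)$. Viewed as $F(\zeta_1,\zeta_2)$, it satisfies $F,1/F\in\mathbf H^2_\infty$ and is not cyclic in $\mathbf H^2_\infty$.

**Theorem 2.** Let $F\in\mathbf H^2_\infty$ be zero-free on $\mathbb D_2^\infty$. If

* (i) $F\in\mathbf H^s_\infty$ for some $s>2$ and $1/F\in\mathbf H^t_\infty$ for some $t>0$, or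
* (ii) $1/F\in\mathbf H^\infty_\infty$,

then $F$ is cyclic.

**Corollary 3.** Let $2\le s\le\infty$, $0<t\le\infty$, and fix a number of variables $\ge2$ (finite or infinite). The implication "$F$ zero-free, $F\in H^s$, $1/F\in H^t$ $\Rightarrow$ $F$ cyclic in $H^2$" holds if and only if $s>2$ or $t=\infty$.

Theorem 2 is not needed for Theorem 1. We prove it first, because it is the natural positive approach and shows precisely where that approach stops.

## 3. One variable, and bounded $F$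

In one variable the answer is yes. Recall that a nonzero $G\in H^2(\mathbb D)$ has radial limits $G^*$ almost everywhere, with $\log|G(0)|\le\int_{\mathbb T}\log|G^*|\,dm$; that $G$ is called outer when $G(0)\ne0$ and equality holds; and that, by Beurling's theorem, $G$ is cyclic in $H^2(\mathbb D)$ if and only if it is outer. If $F,1/F\in H^2(\mathbb D)$, apply the inequality to both:
$$\log|F(0)|\le\int\log|F^*|\,dm,\qquad-\log|F(0)|\le-\int\log|F^*|\,dm .$$
Hence equality holds, $F$ is outer, and $F$ is cyclic. The last step rests on Beurling's theorem, a one-variable result.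

In several variables, here is what a sensible person tries. Put $G=1/F$ and replace $G$ by its dilates $G_r(\zeta)=G(r\zeta)$, $r<1$, which are uniform limits of polynomials on the closed polydisc. Then $FG_r\in[F]$, and one hopes that $FG_r\to1$ as $r\uparrow1$. In $H^2(\mathbb D^n)$, if $F$ is bounded this works at once. Write $F$ and $G$ also for the boundary functions in $L^2(\mathbb T^n)$, for which $FG=1$ (checked in Section 4). Then
$$\|FG_r-1\|_2=\|F(G_r-G)\|_2\le\|F\|_\infty\|G_r-G\|_2\to0 .$$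

A two-variable example is $F=(1-\frac{z+w}2)^{1/2}$, which is bounded. Let $d_n=\binom{2n}n4^{-n}$. Then $1/F=\sum_nd_n\big(\frac{z+w}2\big)^n$, and $\|(\frac{z+w}2)^n\|_2^2=4^{-n}\sum_i\binom ni^2=d_n$. Moreover $d_n=\prod_{j\le n}\frac{2j-1}{2j}$, so $(2n+1)d_n^2=\prod_{j\le n}\frac{(2j-1)(2j+1)}{4j^2}\le1$. Therefore $\|1/F\|_2^2=\sum_nd_n^3\le\sum_n(2n+1)^{-3/2}<\infty$, and $F$ is cyclic although $1/F$ is unbounded.

If $F$ and $G$ are merely in $L^2$, then $F(G_r-G)$ is controlled only in $L^1$. The next section repairs this whenever $F$ is slightly better than $L^2$.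

## 4. Dividing out small powers: proof of Theorem 2

Let $\mathbb T^\infty$ carry its Haar probability measure. The monomials $\zeta^\alpha$ are orthonormal in $L^2(\mathbb T^\infty)$, so we identify $\mathbf H^2_\infty$ with their closed span there; multiplication by a polynomial corresponds to pointwise multiplication. For $G\in\mathbf H^2_\infty$ the boundary function of $G_{(n)}$ is the conditional expectation of $G$ given the first $n$ coordinates, since this expectation kills exactly the monomials that involve later variables. If $\phi$ is holomorphic near the closed polydisc in finitely many variables, then $\phi F\in[F]$, because $\phi$ is a uniform limit of polynomials there.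

**Step 1: boundary values.** The step supplies convergence in $L^p$ for $2\le p<\infty$.

(a) If $G_n\in H^p(\mathbb D^n)$, then $G_n(r\,\cdot)$ converges in $L^p(\mathbb T^n)$ to the boundary function of $G_n$ as $r\uparrow1$. Indeed $G_n\in H^2$, so the dilates converge in $L^2$ to a boundary function $b$, and comparing Fourier coefficients shows that $G_n(r\,\cdot)$ is the (product) Poisson integral of $b$. Along a sequence $r_i\uparrow1$ the dilates converge to $b$ a.e., so Fatou's lemma gives $\|b\|_p\le\|G_n\|_p$. Poisson kernels form an approximate identity, so their convolutions with $b\in L^p$ converge to $b$ in $L^p$.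

(b) Suppose $G_n\in H^p(\mathbb D^n)$ are consistent, meaning $G_n|_{\zeta_n=0}=G_{n-1}$, and $\sup_n\|G_n\|_p<\infty$. Then the boundary functions form an $L^p$-bounded martingale. By Doob's theorem it converges in $L^p$ and a.e. to some $G\in L^p(\mathbb T^\infty)$. Being an $L^2$ limit of elements of the closed span, $G$ lies in $\mathbf H^2_\infty$.

(c) If $U,V,UV\in H^2(\mathbb D^n)$, then the boundary function of $UV$ is the product of those of $U$ and $V$: the dilates of $U$ and $V$ converge in $L^2$, so their products converge in $L^1$ to the product, while they also converge in $L^2$ to the boundary function of $UV$.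

**Step 2: fractional powers for part (i).** On probability spaces the classes decrease with the exponent, so we may take $s,t<\infty$. Choose an integer $\nu\ge1$ with
$$\frac1{\nu t}\le\frac12-\frac1s,\qquad\text{and put }b=\frac1\nu .\tag{2}$$
This is possible because $s>2$. Note $t/b=\nu t\ge2$. Each $F_{(n)}$ is zero-free on the simply connected domain $\mathbb D^n$. Let $\ell_n$ be the holomorphic branch of $\log F_{(n)}$ with $\ell_n(0)$ equal to one fixed logarithm of $F(0)$. Then $\ell_n|_{\zeta_n=0}=\ell_{n-1}$, since both are logarithms of $F_{(n-1)}$ with the same value at $0$.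

For $c=j/\nu$, $1\le j\le\nu$, we have $|e^{c\ell_n}|^{s/c}=|F_{(n)}|^s$, so the functions $e^{c\ell_n}$ are bounded in $H^{s/c}(\mathbb D^n)$ uniformly in $n$, and $s/c>2$. Similarly $G_n=e^{-b\ell_n}$ satisfies $|G_n|^{t/b}=|F_{(n)}|^{-t}$, so the $G_n$ are bounded in $H^{t/b}(\mathbb D^n)$. By (b) there are limits $F^c\in L^{s/c}(\mathbb T^\infty)$ and $G\in L^{t/b}(\mathbb T^\infty)$. Here $F^1=F$; put $F^0=1$.

By (c), $e^{c\ell_n}G_n=e^{(c-b)\ell_n}$ holds a.e. for boundary functions. Let $n\to\infty$ and use the a.e. convergence in (b): $F^cG=F^{c-b}$ a.e. on $\mathbb T^\infty$.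

**Step 3: one division.** The step shows $[F^{c-b}]\subset[F^c]$. Since $\frac cs+\frac bt\le\frac1s+\frac1{\nu t}\le\frac12$, Hölder's inequality gives
$$\|F^cG_n(r\,\cdot)-F^{c-b}\|_2=\|F^c(G_n(r\,\cdot)-G)\|_2\le\|F^c\|_{s/c}\,\|G_n(r\,\cdot)-G\|_{t/b},\tag{3}$$
and the right side tends to $0$ as $r\uparrow1$ and then $n\to\infty$, by (a) and (b). As $G_n(r\,\cdot)$ is holomorphic near the closed polydisc, $F^cG_n(r\,\cdot)\in[F^c]$. Hence $F^{c-b}\in[F^c]$ and $[F^{c-b}]\subset[F^c]$. Starting at $c=1$ and iterating $\nu$ times gives $1=F^0\in[F]$. This proves (i).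

**Step 4: part (ii).** Let $G=1/F$ and $|G_{(n)}|\le C$ for all $n$. By (b) with $p=2$ and by (a), $G_{(n)}(r\,\cdot)\to G$ in $L^2$ as $r\uparrow1$ and then $n\to\infty$, where $G$ now also denotes the limit in $L^2(\mathbb T^\infty)$. So some sequence $G_{(n_i)}(r_i\,\cdot)$ converges to $G$ in $L^2$ and a.e., with moduli at most $C$; in particular $|G|\le C$ a.e. By (c), $F_{(n)}G_{(n)}=1$ a.e. for boundary functions, and $F_{(n)}\to F$, $G_{(n)}\to G$ in $L^2$, so $FG=1$ a.e. Then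
$$|F\,G_{(n_i)}(r_i\,\cdot)-1|=|F|\,|G_{(n_i)}(r_i\,\cdot)-G|\le2C|F|\in L^2,$$
and the left side tends to $0$ a.e. By dominated convergence $F\,G_{(n_i)}(r_i\,\cdot)\to1$ in $L^2$. These functions lie in $[F]$, so $1\in[F]$. $\qquad\blacksquare$

## 5. The exponent $s=2$ blocks the first division

Take $F\in H^2(\mathbb D^2)$ zero-free with $1/F\in H^t(\mathbb D^2)$ for some finite $t$. At $s=2$, $c=1$, the Hölder condition $\frac12+\frac bt\le\frac12$ forces $b=0$: we cannot divide $F$ by any positive power of itself. This is the only obstruction. For $0<c<1$ the function $F^c$ lies in $H^{2/c}$ with $2/c>2$, and $F^{-c}\in H^{t/c}$, so $F^c$ is cyclic (Theorem 2(i); the passage to finitely many variables is written out in Section 14). So if $F^c\in[F]$ for a single $c\in(0,1)$, then $F$ is cyclic.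

Similarly, with $G=1/F$, suppose $\|FG_{r_i}\|_2$ stays bounded for some $r_i\uparrow1$. Since $FG_{r_i}\to1$ pointwise and finite combinations of the vectors representing point evaluations are dense, $FG_{r_i}\to1$ weakly. The subspace $[F]$ is weakly closed, so $F$ is cyclic. A noncyclic $F$ must therefore make all these norms blow up.

So a counterexample must use the $L^2$ bound fully: it should be as large as $H^2$ permits, on many sets. We need a place where "as large as $H^2$ permits" is easy to measure. That place is the diagonal $z=w$.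

## 6. The diagonal of the bidisc and the plan for Theorem 1

**Restriction to the diagonal.** Let $G=\sum c_{ij}z^iw^j\in H^2(\mathbb D^2)$ and $G(z,z)=\sum b_nz^n$. By Cauchy–Schwarz, $|b_n|^2\le(n+1)\sum_{i+j=n}|c_{ij}|^2$. Also $(n+1)r^{2n}\le\sum_{j\le n}r^{2j}\le\frac1{1-r}$. Hence, for $0<r<1$,
$$\int_{\mathbb T}|G(r\zeta,r\zeta)|^2\,dm(\zeta)=\sum_n|b_n|^2r^{2n}\le\frac{\|G\|_2^2}{1-r}.\tag{4}$$

**The polynomials $B_N$.** Let $B_N(z,w)=\frac1{N+1}\sum_{j=0}^Nz^jw^{N-j}$. Then $B_N(z,z)=z^N$, and $|B_N|\le r^N$ if $|z|,|w|\le r\le1$. On $\mathbb T^2$ let $\theta\in[0,\pi]$ be the angular distance of $z$ and $w$. Since $|z-w|=2\sin(\theta/2)\ge2\theta/\pi$,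
$$|B_N|=\Big|\frac{z^{N+1}-w^{N+1}}{(N+1)(z-w)}\Big|\le\frac2{(N+1)|z-w|}\le\frac\pi{N\theta}\qquad(\theta>0).\tag{5}$$
Under $m\times m$ the number $z\bar w$ is Haar distributed, so $\theta$ is uniform on $[0,\pi]$: the set $\{\theta<x\}$ has measure $x/\pi$ for $0\le x\le\pi$. Thus $B_N$ is concentrated on $\theta\lesssim1/N$, a set of measure about $1/N$. For instance $\|\sqrt{N+1}\,B_N\|_2=1$, while $\sqrt{N+1}\,B_N$ has modulus $\sqrt{N+1}\,r^N$ on the diagonal. With $r=1-1/N$ this shows that (4) is sharp up to a constant factor.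

**Plan.** Suppose $p_nF\to1$, let $f(z)=F(z,z)$ and $Q_n(z)=p_n(z,z)$, and let $C_0=\sup_n\|p_nF\|_2$. By (4), $\int|Q_nf|^2\,dm\le C_0^2/(1-r)$ on $|z|=r$. On a subset $E$ of this circle where $|f|^2$ is about $1/(1-r)$, the critical size, $Q_n$ is bounded in $L^2$. So at such points $\log|Q_n|$ is not large on average. Now $\log|Q_n|$ is subharmonic. Start on an inner circle, follow Brownian paths outward, and stop a path when it meets one of the sets $E_k\subset\{|z|=r_k\}$, $r_k\uparrow1$, of critical size. If almost every path is stopped, the average of $\log|Q_n|$ over the inner starting set is bounded by its averages over the $E_k$. But on the inner circle $Q_n\to1/f$. If $1/f$ is huge on the starting set, we have a contradiction.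

So we build $F=e^H$, zero-free by construction, so that on the diagonal circle $|z|=r_k$

* $|f|^2$ is nearly critical on a set $E_k$ of measure at least $\frac1{32\sqrt k}$ (so $\sum_km(E_k)=\infty$), spread evenly over the circle;
* $1/|f|$ is enormous on a set $S_k$ of measure at least $\frac14$;
* nevertheless $F\in L^2$ and $1/F\in L^t$ for all finite $t$ on $\mathbb T^2$. The room comes from the fact that the large values occur only near the diagonal.

The real part $\operatorname{Re}H(z,z)$ is harmonic, so large positive values on a small set must be paid for by negative values elsewhere. The next functions organize that balance.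

## 7. Harmonic functions with values near $1$ and near $-\alpha$

For $0<\alpha\le1$ let $\beta=\frac\alpha{1+\alpha}\in[\frac\alpha2,\frac12]$ and
$$J=J_\alpha=\{e^{i\theta}:|\theta|<\pi\beta\},\qquad K=\mathbb T\setminus J,$$
$$J_\alpha^-=\{e^{i\theta}:|\theta|\le\pi\beta/2\},\qquad K^-_\alpha=\{e^{i\theta}:|\theta-\pi|\le\pi(1-\beta)/2\}.$$
Then $m(J)=\beta$, $m(J^-_\alpha)=\beta/2$ and $m(K_\alpha^-)=(1-\beta)/2\ge\frac14$. Let $u=1_J-\alpha1_K$. Since $\int u\,dm=\beta-\alpha(1-\beta)=0$,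
$$g_\alpha(\xi)=\int\frac{\zeta+\xi}{\zeta-\xi}u(\zeta)\,dm(\zeta)=\int\frac{2\xi}{\zeta-\xi}u(\zeta)\,dm(\zeta)$$
is holomorphic in $\mathbb D$ and $\operatorname{Re}g_\alpha=P[u]$, the Poisson integral. For $\alpha=1$: $\beta=\frac12$, $u=\pm1$ on two half circles, $m(J_1^-)=\frac14$. The following hold.

* (g1) $g_\alpha(0)=0$ and $-\alpha<\operatorname{Re}g_\alpha<1$.
* (g2) $|g_\alpha(\xi)|\le\frac{2|\xi|}{1-|\xi|}$; hence $|g_\alpha(\xi)|\le4|\xi|$ if $|\xi|\le\frac12$.
* (g3) For $\zeta\in J_\alpha^-$, $0\le\rho<1$: $\operatorname{Re}g_\alpha(\rho\zeta)\ge1-\frac2{\beta^2}(1-\rho)$.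
* (g4) For $\zeta\in K_\alpha^-$, $0\le\rho<1$: $\operatorname{Re}g_\alpha(\rho\zeta)\le-\alpha+8\alpha(1-\rho)$.

The first two are immediate from $-\alpha\le u\le1$ (both values taken on sets of positive measure) and $|u|\le1$.

For (g3), $1-\operatorname{Re}g_\alpha=(1+\alpha)P[1_K]$ and $(1+\alpha)m(K)=1$. The angular distance $\varphi\in[0,\pi]$ from $\zeta\in J_\alpha^-$ to a point of $K$ is at least $\pi\beta/2\le\pi/4$. If $\varphi\le\pi/2$, then $|1-\rho e^{i\varphi}|\ge\sin\varphi\ge\sin(\pi\beta/2)\ge\beta$, where $\sin\varphi$ is the distance from $1$ to the line through $0$ and $e^{i\varphi}$, and $\sin x\ge2x/\pi$ on $[0,\pi/2]$. If $\varphi\ge\pi/2$, then $|1-\rho e^{i\varphi}|\ge1$. So the Poisson kernel $\frac{1-\rho^2}{|1-\rho e^{i\varphi}|^2}$ is at most $2(1-\rho)/\beta^2$ on $K$, which gives (g3).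

For (g4), $\operatorname{Re}g_\alpha+\alpha=(1+\alpha)P[1_J]$ and $(1+\alpha)m(J)=\alpha$. The angular distance from $\zeta\in K_\alpha^-$ to $J$ is at least $\pi(1-\beta)/2\le\pi/2$. As before $|1-\rho e^{i\varphi}|\ge1-\beta$, so the kernel is at most $2(1-\rho)/(1-\beta)^2\le8(1-\rho)$ on $J$.

## 8. The recursion for $H_k$

A first attempt is $H=\sum_ka_kg_{\alpha_k}(B_{N_k})$ with $e^{2a_k}$ slightly below $N_k$, so that $e^{2a_k}$ times the measure $1/N_k$ is small. Two defects appear, and two modifications remove them.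

*Defect 1.* Where $g_{\alpha_k}\approx1$, the earlier sum $H_{k-1}$ may already be very negative, about $-\alpha_{k-1}a_{k-1}$ on much of the circle, and there $f$ misses the critical size by a large factor. Remedy: multiply $H_{k-1}$ by $e^{-\sigma_kg_{\alpha_k}}$ with $e^{\sigma_k}\ge\max|H_{k-1}|$. Where $g_{\alpha_k}\approx1$ this makes the old term bounded by a constant. Where $g_{\alpha_k}\approx-\alpha_k$ it enlarges it by $e^{\sigma_k\alpha_k}$, which is harmless if $a_k$ is much larger than $\max|H_{k-1}|^2$.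

*Defect 2.* The last requirement makes $a_k$ grow very fast; below, $\log a_k$ is about $10^k$. By (g3), to have $a_kg_{\alpha_k}\ge a_k-O(1)$ at radius $r$ we ask for $N_k(1-r)$ of order $1/(ka_k)$. Then $\frac1{1-r}$ is of order $ka_kN_k$ while $|f|^2$ is about $N_k$ up to a factor $2^{-k}$, and the ratio has logarithm about $10^k$. Our final estimate multiplies this logarithm by $e^{-c\sqrt k}$ and sums over $k$, which would diverge. Remedy: a second, smaller layer $s_kg_1(B_{N_k'})$ with $N_k'=N_kn_k$, $n_k$ about $ka_k$, $e^{2s_k}=n_k$. It raises $|f|^2$ to about $N_k'$, and the ratio to $\frac1{1-r}$ falls to about $s_k2^k$, whose logarithm is $O(k)$.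

**Parameters.** For $k\ge1$ put
$$\alpha_k=k^{-1/2},\quad L_k=\exp(10^k),\quad N_k=\lceil e^{L_k}\rceil,\quad\kappa_k=\tfrac12(k+5)\log2,\quad a_k=\tfrac12\log N_k-\kappa_k-1,$$
$$n_k=\lceil8k\log N_k\rceil,\quad s_k=\tfrac12\log n_k,\quad N_k'=N_kn_k,\quad\delta_k=\frac1{8ka_k},\quad\delta_k'=\frac1{s_k},\quad r_k=1-\frac1{s_kN_k'} .$$
Note $e^{-2\kappa_k}=2^{-k-5}$, $e^{2(a_k+1)}=N_ke^{-2\kappa_k}$ and $e^{2s_k}=n_k$.

**Numerical inequalities.** For all $k\ge1$:

* (P1) $\frac14\log N_k\le a_k\le\frac12\log N_k$;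
* (P2) $k+2\le s_k$, $s_k\le10^k$, $s_k\le\frac18\alpha_ka_k$;
* (P3) $3\pi\log N_k\cdot N_k^{-1/4}\le2^{-k}$ and $\log N_k\ge16$;
* (P4) $7\log N_k\,e^{-\sqrt{N_k}}\le2^{-k}$;
* (P5) $N_{k+1}\ge(40s_kN_k')^2$.

From (P1) and (P3) we also get $a_k\ge4$ and $N_k^{-1/4}\le2^{-k}$. Since $3\pi\log N_k\cdot N_k^{-1/4}\le\frac12$, we get $\pi N_k^{-1/4}\le\frac1{6\log N_k}\le\frac1{4\log N_k}$ and $N_k^{1/4}\ge6\pi\cdot16$, so $16\pi/N_k\le N_k^{-3/4}$.

*Proof.* Write $x=10^k$ and $L=L_k=e^x$. Then $x\ge10$, $k\le x/10$, $L>22000$, $L_{k+1}=L^{10}$. Also $N_k\le e^L+1\le2e^L$, so $L\le\log N_k\le2L$, and $n_k\le16kL+1\le17xe^x$.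

(P1) The upper bound is clear. The lower bound says $\kappa_k+1\le\frac14\log N_k$, and $\kappa_k+1\le k+3\le x+3\le\frac14e^x$ for $x\ge10$.

(P2) $s_k\ge\frac12\log(8L)\ge\frac x2+1\ge5k+1\ge k+2$. Next, $s_k\le\frac12(x+\log(17x))\le x$, because $\log(17x)\le x$ for $x\ge10$. Finally $32x^{3/2}\le e^x$ for $x\ge10$ (at $x=10$ it reads $1012<22026$, and $e^xx^{-3/2}$ is increasing there), so $s_k\le x\le\frac{e^x}{32\sqrt x}\le\frac{\log N_k}{32\sqrt k}\le\frac18\alpha_ka_k$ by (P1).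

(P3) We have $2^{-k}\ge e^{-x}=1/L$, and $3\pi\log N_k\,N_k^{-1/4}\le6\pi Le^{-L/4}$. So $6\pi L^2\le e^{L/4}$ suffices. Since $e^{L/4}\ge\frac1{24}(L/4)^4=L^4/6144$ and $L^2\ge6\pi\cdot6144$, it holds. And $\log N_k\ge L\ge16$.

(P4) $7\log N_k\,e^{-\sqrt{N_k}}\le14L\exp(-e^{L/2})$, and $\exp(e^{L/2})\ge e^{L/4}\ge6\pi L^2\ge14L^2$, so the left side is at most $1/L\le2^{-k}$.

(P5) Since $s_k\le x$ and $N_k'\le2e^L\cdot17xe^x$, $\log\big((40s_kN_k')^2\big)\le2\log1360+4\log x+2x+2L\le8x+2L\le10L\le L^{10}\le\log N_{k+1}$. $\square$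

**The functions.** Let $H_0=0$ and, recursively for $k\ge1$,
$$M_{k-1}=\max\big(e,\max_{\overline{\mathbb D}{}^2}|H_{k-1}|\big),\qquad\sigma_k=\log M_{k-1}\ge1,$$
$$H_k'=H_{k-1}e^{-\sigma_kg_{\alpha_k}(\xi)}+a_kg_{\alpha_k}(\xi),\quad\xi=(1-\delta_k)B_{N_k},\qquad H_k=H_k'+s_kg_1(\xi'),\quad\xi'=(1-\delta_k')B_{N_k'} .$$
We have $\delta_k=\frac1{8ka_k}\le\frac1{32}$ and $\delta_k'=\frac1{s_k}\le\frac13$. On $\overline{\mathbb D}{}^2$, $|\xi|\le1-\delta_k$ and $|\xi'|\le1-\delta_k'$, so all $H_k',H_k$ are holomorphic near $\overline{\mathbb D}{}^2$.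

**Claim: $M_{k-1}^2\le\frac14\alpha_ka_k$ for all $k\ge1$.** This says that each new amplitude dominates everything before. For $k=1$: $M_0^2=e^2\le\frac1{16}e^{10}\le\frac14a_1$. Suppose the claim holds at $k$. By (g1) and (g2), on $\overline{\mathbb D}{}^2$,
$$|H_k|\le M_{k-1}\cdot M_{k-1}^{\alpha_k}+\frac{2a_k}{\delta_k}+\frac{2s_k}{\delta_k'}\le M_{k-1}^2+16ka_k^2+2s_k^2 .$$
Here $M_{k-1}^2\le\frac14a_k\le\frac1{16}a_k^2$ and $s_k\le\frac18a_k$, so $|H_k|\le17ka_k^2\le\frac{17}4k(\log N_k)^2\le7k(\log N_k)^2$. The last number exceeds $e$, so $M_k\le7k(\log N_k)^2$ and $M_k^2\le49k^2(2L_k)^4=784k^2L_k^4$. On the other side, $\frac14\alpha_{k+1}a_{k+1}\ge\frac{\log N_{k+1}}{16\sqrt{k+1}}\ge\frac{L_k^{10}}{16\sqrt{k+1}}$. It remains to see $L_k^6\ge12544\,k^2\sqrt{k+1}$. With $x=10^k$, the left side is $e^{6x}$ and the right side is at most $12544\cdot2x^3\le e^{6x}$ for $x\ge10$. $\square$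

In particular
$$\sigma_k\le M_{k-1}^2\le\tfrac14\alpha_ka_k\le\tfrac14a_k\le\log N_k .\tag{6}$$

When $k$ is fixed we drop it and write $M=M_{k-1}$, $\sigma=\sigma_k$, $\alpha=\alpha_k$, $a=a_k$, $N=N_k$, $s=s_k$, and so on.

**Global bounds for $H_k'$.** These control $H_k'$ where nothing better is known. With $\gamma=\operatorname{Re}g_\alpha(\xi)\in(-\alpha,1)$ and $|H_{k-1}|\le M=e^\sigma$,
$$-M^{1-\gamma}+a\gamma\le\operatorname{Re}H_k'\le M^{1-\gamma}+a\gamma .$$
The right side is convex in $\gamma$, so it is at most its larger endpoint value: $1+a$ at $\gamma=1$, and $M^{1+\alpha}-\alpha a\le\frac14\alpha a-\alpha a<0$ at $\gamma=-\alpha$. The left side is concave, so it is at least its smaller endpoint value: $a-1>0$ at $\gamma=1$, and $-M^{1+\alpha}-\alpha a\ge-2\alpha a$ at $\gamma=-\alpha$. Thus on $\overline{\mathbb D}{}^2$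
$$-2\alpha a\le\operatorname{Re}H_k'\le a+1,\qquad e^{2(a+1)}=Ne^{-2\kappa}.\tag{7}$$

**Small $\xi$.** These bounds say that away from the diagonal, or well inside, step $k$ changes almost nothing. Let $|\xi|\le\frac1{4\sigma}$ and $|\xi|\le\frac12$. By (g2), $\sigma|g_\alpha(\xi)|\le4\sigma|\xi|\le1$. Since $|e^y-1|\le2|y|$ for $|y|\le1$, $|e^{-\sigma g_\alpha(\xi)}-1|\le8\sigma|\xi|$. As $M\sigma\le M^2\le\frac14a$,
$$|H_k'-H_{k-1}|\le(8M\sigma+4a)|\xi|\le6a|\xi|\le3\log N\,|B_N| .\tag{8}$$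
If $|\xi'|\le\frac12$, then (g2) gives
$$|H_k-H_k'|\le4s|\xi'| .\tag{9}$$

**Convergence.** We show that $H_k$ converges and that, on $|z|,|w|\le r_k$, nothing essential happens after step $k$. By (P5), $s_{k+1}N_{k+1}'\ge N_{k+1}\ge(40s_kN_k')^2$, so $r_k\uparrow1$. Let $|z|,|w|\le r_k$ and $j>k$. As $N_j\ge N_{k+1}\ge(40s_kN_k')^2$,
$$|B_{N_j}|,\ |B_{N_j'}|\le r_k^{N_j}\le\exp\Big(-\frac{N_j}{s_kN_k'}\Big)\le e^{-\sqrt{N_j}} .$$
By (P4) this is at most $\frac1{14\log N_j}\le\min\big(\frac12,\frac1{4\sigma_j}\big)$, using (6). So (8) and (9) apply at step $j$, and since $s_j\le\log N_j$,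
$$|H_j-H_{j-1}|\le3\log N_j\,e^{-\sqrt{N_j}}+4s_je^{-\sqrt{N_j}}\le7\log N_j\,e^{-\sqrt{N_j}}\le2^{-j} .$$
Hence $H_k\to H$ locally uniformly on $\mathbb D^2$, $H$ is holomorphic, and
$$|H-H_k|\le1\quad\text{on }\{|z|,|w|\le r_k\} .\tag{10}$$
Put $F=e^H$. It is zero-free on $\mathbb D^2$.

## 9. $F\in H^2$ and $1/F\in H^t$ for every finite $t$

Let $E(G)=\int_{\mathbb T^2}e^{2\operatorname{Re}G}\,dm$. We compare $E(H_{k-1})$, $E(H_k')$ and $E(H_k)$ by splitting $\mathbb T^2$ according to $\theta$.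

**Step 1: from $H_{k-1}$ to $H_k'$.**

* $\theta<16\pi/N$. The measure is at most $16/N$, so by (7) the contribution to $E(H_k')$ is at most $16e^{-2\kappa}=2^{-k-1}$.
* $16\pi/N\le\theta<N^{-3/4}$. By (5), $|\xi|\le\frac1{16}$, so $|\gamma|\le\frac14$ and $|\operatorname{Re}H_k'|\le M^{5/4}+\frac a4\le\frac a2$, using $M^{5/4}\le M^2\le\frac a4$. The measure is at most $N^{-3/4}$, so the contribution is at most $N^{-3/4}e^a\le N^{-3/4}N^{1/2}=N^{-1/4}\le2^{-k}$.
* $\theta\ge N^{-3/4}$. By (5), $|\xi|\le|B_N|\le\pi N^{-1/4}\le\frac1{4\log N}\le\frac1{4\sigma}$, and this is also at most $\frac12$. By (8) and (P3), $|H_k'-H_{k-1}|\le3\pi\log N\,N^{-1/4}\le2^{-k}$. The contribution is at most $e^{2^{1-k}}E(H_{k-1})$.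

Hence $E(H_k')\le e^{2^{1-k}}E(H_{k-1})+2^{1-k}$.

**Step 2: from $H_k'$ to $H_k$.** Let $R=2^{k+2}s\ge16$.

* $\theta<16\pi/N'$. By (7) and (g1), $\operatorname{Re}H_k\le a+1+s$, and $e^{2(a+1+s)}=Ne^{-2\kappa}n=N'e^{-2\kappa}$. The contribution is at most $16e^{-2\kappa}$.
* $16\pi/N'\le\theta<R\pi/N'$. By (5), $|\xi'|\le\frac1{16}$, so $\operatorname{Re}g_1(\xi')\le\frac14$ and $\operatorname{Re}H_k\le a+1+\frac s4$. The contribution is at most
$$\frac R{N'}\,Ne^{-2\kappa}e^{s/2}=e^{-2\kappa}Re^{s/2-2s}=e^{-2\kappa}\,2^{k+2}\,s\,e^{-3s/2}\le e^{-2\kappa}se^{-s/2}\le e^{-2\kappa} .$$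
Here $2^{k+2}\le e^{k+2}\le e^s$ by (P2), and $se^{-s/2}\le2/e<1$.
* $\theta\ge R\pi/N'$. By (5), $|\xi'|\le1/R\le\frac12$, so by (9) $|H_k-H_k'|\le4s/R=2^{-k}$.

Hence $E(H_k)\le e^{2^{1-k}}E(H_k')+17e^{-2\kappa}\le e^{2^{1-k}}E(H_k')+2^{-k}$, since $17\cdot2^{-k-5}\le2^{-k}$. Together with Step 1 and $E(H_0)=1$, and since $\sum_k2\cdot2^{1-k}=4$,
$$\sup_kE(H_k)\le e^4\Big(1+\sum_k(2^{1-k}+2^{-k})\Big)=4e^4<\infty .\tag{11}$$

**Step 3: negative exponents.** Fix $t\ge1$ and let $E_t(G)=\int_{\mathbb T^2}e^{-t\operatorname{Re}G}\,dm$. Let $k\ge16t^2$, so $t\alpha_k\le\frac14$. By (7) and $a\le\frac12\log N$, everywhere on $\mathbb T^2$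
$$e^{-t\operatorname{Re}H_k'}\le e^{2t\alpha a}\le N^{t\alpha}\le N^{1/4},\qquad e^{-t\operatorname{Re}H_k}\le N^{1/4}e^{ts},$$
the second because $\operatorname{Re}g_1>-1$. Split at $\theta=N^{-3/4}$ for $H_k'$ and at $\theta=R\pi/N'$ for $H_k$. Beyond the split we have the same bounds $2^{-k}$ for the differences as in Steps 1 and 2. Before it, the measures are at most $N^{-3/4}$ and $R/N'\le R/N$. So
$$E_t(H_k')\le e^{t2^{-k}}E_t(H_{k-1})+N_k^{-1/2},\qquad E_t(H_k)\le e^{t2^{-k}}E_t(H_k')+2^{k+2}s_ke^{ts_k}N_k^{-3/4} .$$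
The added terms are summable. First, $N_k^{-1/2}\le4^{-k}$. Second, $e^{ts_k}=n_k^{t/2}\le(17k\log N_k)^{t/2}$, and with $s_k\le10^k$ and $\exp(10^k)\le\log N_k\le2\exp(10^k)$ the logarithm of the second term is at most $C_t10^k-\frac34\exp(10^k)$, with $C_t$ depending only on $t$. Since $H_k$ is bounded on $\overline{\mathbb D}{}^2$, each $E_t(H_k)$ is finite; starting the recursion at the first $k\ge16t^2$ we get $\sup_kE_t(H_k)<\infty$.

**Step 4: passing to $H$.** We have $e^{2\operatorname{Re}H_k}=|e^{H_k}|^2$ and $e^{-t\operatorname{Re}H_k}=|e^{-tH_k/2}|^2$, squares of moduli of functions holomorphic near $\overline{\mathbb D}{}^2$. By the power series formula for $\int|G(r\zeta)|^2\,dm$, their means over $r\mathbb T^2$ increase with $r\le1$. For $r<1$, locally uniform convergence gives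
$$\int_{\mathbb T^2}|e^{H(r\zeta)}|^2\,dm=\lim_k\int_{\mathbb T^2}|e^{H_k(r\zeta)}|^2\,dm\le\sup_kE(H_k),$$
and likewise $\int_{\mathbb T^2}|e^{-H(r\zeta)}|^t\,dm\le\sup_kE_t(H_k)$. Thus $F\in H^2(\mathbb D^2)$ and $1/F\in H^t(\mathbb D^2)$ for every $t\in[1,\infty)$, hence for every $t\in(0,\infty)$.

## 10. Critical size and smallness of $F$ on diagonal circles

Let $h(z)=H(z,z)$, $h_k(z)=H_k(z,z)$, $f=e^h$. On the diagonal $\xi=(1-\delta)z^N$ and $\xi'=(1-\delta')z^{N'}$. Let $|z|=r_k$. Since $1-(1-\delta)r_k^N\le\delta+N(1-r_k)$, $N(1-r_k)=\frac1{sn}$, and $sn\ge n\ge8k\log N\ge8ka$,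
$$1-|\xi|\le\delta+\frac1{sn}\le\frac1{4ka},\qquad1-|\xi'|\le\delta'+N'(1-r_k)=\frac2s .\tag{12}$$

**Step 1: the top sets $E_k$.** Here $f$ is almost of critical size. Let
$$E_k=\{\zeta\in\mathbb T:\ \zeta^{N_k}\in J_{\alpha_k}^-,\ \zeta^{N_k'}\in J_1^-\},$$
and let $z=r_k\zeta$ with $\zeta\in E_k$. Since $\beta\ge\alpha/2$, $\frac2{\beta^2}\le\frac8{\alpha^2}=8k$. By (g3) and (12), $\operatorname{Re}g_\alpha(\xi)\ge1-\frac{8k}{4ka}=1-\frac2a$. By (g3) with $\alpha=1$, where $2/\beta^2=8$, $\operatorname{Re}g_1(\xi')\ge1-\frac{16}s$. The old part is harmless: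
$$|h_{k-1}e^{-\sigma g_\alpha(\xi)}|\le M\cdot M^{-(1-2/a)}=M^{2/a}=e^{2\sigma/a}\le e^{1/2}<2,$$
by (6). Therefore $\operatorname{Re}h_k\ge-2+(a-2)+(s-16)=a+s-20=\frac12\log N'-\kappa-21$. By (10), $\operatorname{Re}h\ge\frac12\log N'-\kappa-22$, that is,
$$|f(r_k\zeta)|^2\ge N_k'e^{-2\kappa_k-44},\qquad\zeta\in E_k .\tag{13}$$
Compare with $\frac1{1-r_k}=s_kN_k'$: the loss is a factor $e^{44}2^{k+5}s_k$.

**Step 2: the measure of $E_k$.** We have $E_k=\{\zeta:\zeta^N\in Y\}$ with $Y=\{\eta\in J_\alpha^-:\eta^n\in J_1^-\}$. The map $\zeta\mapsto\zeta^N$ preserves $m$, so $m(E_k)=m(Y)\le\beta/2<1$, and $E_k$ is invariant under rotation by the angle $2\pi/N_k$. The arc $J_\alpha^-$ has measure $\beta/2$, so it contains at least $\lfloor n\beta/2\rfloor$ non-overlapping arcs of measure $\frac1n$. On each of them $\eta^n$ runs once around the circle, so $\{\eta^n\in J_1^-\}$ has measure $\frac1{4n}$ there. Since $n\ge8\sqrt k=8/\alpha\ge4/\beta$,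
$$m(E_k)\ge\frac14\Big(\frac\beta2-\frac1n\Big)\ge\frac\beta{16}\ge\frac1{32\sqrt k} .\tag{14}$$

**Step 3: the bottom sets $S_k$.** Here $1/f$ is enormous. Let $S_k=\{\zeta\in\mathbb T:\zeta^{N_k}\in K_{\alpha_k}^-\}$, so $m(S_k)=m(K^-_{\alpha_k})\ge\frac14$. For $\zeta\in S_k$ and $z=r_k\zeta$, (12) and $a\ge4$ give $1-|\xi|\le\frac1{16}$, so by (g4) $\operatorname{Re}g_\alpha(\xi)\le-\frac\alpha2$. Hence, by (g1), the Claim in Section 8 and (P2),
$$\operatorname{Re}h_k(r_k\zeta)\le M^{1+\alpha}-\frac{\alpha a}2+s\le\frac{\alpha a}4-\frac{\alpha a}2+\frac{\alpha a}8=-\frac{\alpha a}8 ,$$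
and by (10)
$$-\operatorname{Re}h(r_k\zeta)\ge\tfrac18\alpha_ka_k-1,\qquad\zeta\in S_k .\tag{15}$$

## 11. Stopping a subharmonic function on the sets $E_k$

Let $p$ be a polynomial in $z,w$ with $\|pF\|_2\le C_0$, where $C_0>0$, and assume that $Q(z)=p(z,z)$ is not identically $0$. We bound the average of $\log|Q|$ over $r_{k_0}S_{k_0}$ by a constant times $(1+k_0)^2$, with the constant depending only on $C_0$.

**Step 1: $Q$ is bounded in mean on $E_k$.** Apply (4) to $G=pF$ at $r=r_k$, where $\frac1{1-r_k}=s_kN_k'$, and use (13):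
$$\int_{E_k}|Q(r_k\zeta)|^2\,dm\le C_0^2s_kN_k'\cdot\frac{e^{44+2\kappa_k}}{N_k'}=C_0^2X_k,\qquad X_k=e^{44}2^{k+5}s_k .\tag{16}$$
By (P2), $0\le\log X_k\le44+(k+5)\log2+k\log10\le49(1+k)$.

**Step 2: the weights.** They describe the part of the mass, started on $S_{k_0}$, that has not yet met any $E_j$. Fix $k_0\ge1$, put $w_{k_0}=1_{S_{k_0}}$, and for $k>k_0$
$$\rho_k=\frac{r_{k-1}}{r_k},\qquad W_k=P_{\rho_k}*w_{k-1},\qquad w_k=W_k1_{\mathbb T\setminus E_k},\qquad\mu_k=\int_{E_k}W_k\,dm ,$$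
where $P_\rho(\varphi)=\frac{1-\rho^2}{|1-\rho e^{i\varphi}|^2}$ is the Poisson kernel. Put $m_k=\int w_k\,dm$ for $k\ge k_0$. Since $\int P_\rho\,dm=1$, we have $0\le w_k,W_k\le1$, $\int W_k\,dm=m_{k-1}$ and $m_k=m_{k-1}-\mu_k$. Inductively, $w_{k-1}$ is positive on a set of positive measure, so $W_k>0$ everywhere, and $w_k$ is positive on $\mathbb T\setminus E_k$, which has positive measure because $m(E_k)<1$. So all $m_k>0$.

**Step 3: a fixed share of the mass is stopped.** We claim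
$$\mu_k\ge\frac1{64\sqrt k}\,m_{k-1}\qquad(k>k_0).\tag{17}$$
The point is that $W_k$ is nearly constant on arcs of length $2\pi/N_k$, while $E_k$ occupies the same proportion of each such arc. Since $|1-\rho e^{i\varphi}|\ge\max(1-\rho,\rho|\sin\varphi|)$,
$$\Big|\frac{\partial}{\partial\varphi}\log P_\rho(\varphi)\Big|=\frac{2\rho|\sin\varphi|}{|1-\rho e^{i\varphi}|^2}\le\frac2{1-\rho} .$$
Integrating $|\partial P_\rho|\le\frac2{1-\rho}P_\rho$ against $w_{k-1}$ gives $|(\log W_k)'|\le\frac2{1-\rho_k}$, where $'$ is the derivative in the angle. By (P5), $s_kN_k'\ge2s_{k-1}N_{k-1}'$, so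
$$1-\rho_k=\frac{r_k-r_{k-1}}{r_k}\ge r_k-r_{k-1}=\frac1{s_{k-1}N'_{k-1}}-\frac1{s_kN_k'}\ge\frac1{2s_{k-1}N_{k-1}'} .$$
Again by (P5), $N_k(1-\rho_k)\ge\frac{(40s_{k-1}N_{k-1}')^2}{2s_{k-1}N_{k-1}'}\ge20$. Let $I$ be one of the $N_k$ arcs $\{2\pi(i-1)/N_k\le\arg\zeta<2\pi i/N_k\}$. Then
$$\sup_IW_k\le\exp\Big(\frac{2\pi}{N_k}\cdot\frac2{1-\rho_k}\Big)\inf_IW_k\le e^{4\pi/20}\inf_IW_k\le2\inf_IW_k .$$
By the rotation invariance of $E_k$, $m(E_k\cap I)=m(E_k)m(I)$. Therefore
$$\int_{E_k\cap I}W_k\,dm\ge m(E_k)m(I)\inf_IW_k\ge\tfrac12m(E_k)\int_IW_k\,dm .$$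
Sum over $I$ to get $\mu_k\ge\frac12m(E_k)m_{k-1}$, and use (14). This is (17).

**Step 4: the surviving mass decays.** By (17), $m_k\le\big(1-\frac1{64\sqrt k}\big)m_{k-1}$, and $m_{k_0}\le1$. Since $\sum_{j=k_0+1}^{k-1}j^{-1/2}\ge\int_{k_0+1}^kx^{-1/2}\,dx=2(\sqrt k-\sqrt{k_0+1})$,
$$m_{k-1}\le\exp\Big(-\tfrac1{32}\big(\sqrt k-\sqrt{k_0+1}\big)\Big)\qquad(k>k_0).\tag{18}$$

**Step 5: transporting $\log|Q|$ outward.** Let $\Lambda_k=\int w_k(\zeta)\log|Q(r_k\zeta)|\,dm(\zeta)$ for $k\ge k_0$; since $Q$ is a nonzero polynomial, $\log|Q|$ is integrable on circles. The function $z\mapsto\log|Q(r_kz)|$ is subharmonic near the closed disc, so its value at $\rho_k\zeta$, which is $\log|Q(r_{k-1}\zeta)|$, is at most the Poisson integral of its boundary values. Multiply by $w_{k-1}\ge0$, integrate, and use Fubini and the symmetry of $P_\rho$: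
$$\Lambda_{k-1}\le\int W_k(\eta)\log|Q(r_k\eta)|\,dm(\eta)=\int_{E_k}W_k\log|Q(r_k\,\cdot)|\,dm+\Lambda_k .\tag{19}$$
By Jensen's inequality for the probability measure $\mu_k^{-1}W_k1_{E_k}\,dm$, then $W_k\le1$ and (16),
$$\int_{E_k}W_k\log|Q(r_k\,\cdot)|\,dm\le\frac{\mu_k}2\log\Big(\frac1{\mu_k}\int_{E_k}W_k|Q(r_k\,\cdot)|^2\,dm\Big)\le\frac{\mu_k}2\log\frac{C_0^2X_k}{\mu_k} .$$
Iterate (19) from $k_0+1$ to $n$. The remainder satisfies $\Lambda_n\le m_n\log^+\max_{|z|\le1}|Q|$, which tends to $0$ as $n\to\infty$ by (18). So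
$$\Lambda_{k_0}\le\sum_{k>k_0}\frac12\Big(\mu_k\log^+(C_0^2X_k)+\mu_k\log\frac1{\mu_k}\Big).$$
The maximum of $\sqrt\mu\log\frac1\mu$ on $(0,1]$ is $2/e<1$, so $\mu\log\frac1\mu\le\sqrt\mu$; also $\mu_k\le\sqrt{\mu_k}\le\sqrt{m_{k-1}}$ since $\mu_k\le m_{k-1}\le1$. With $C_2=50+2\log^+C_0$ we have $1+\log^+(C_0^2X_k)\le C_2(1+k)$, and (18) gives
$$\Lambda_{k_0}\le\sum_{k>k_0}\sqrt{m_{k-1}}\,\big(1+\log^+(C_0^2X_k)\big)\le C_2\sum_{k>k_0}(1+k)\,e^{-(\sqrt k-\sqrt{k_0+1})/64} .\tag{20}$$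

**Step 6: summing the series.** Write $\mathcal K=k_0+1$ and group the $k\ge\mathcal K$ by the integer $j\ge0$ with $\sqrt{\mathcal K}+j\le\sqrt k<\sqrt{\mathcal K}+j+1$. For given $j$ we have $k<(\sqrt{\mathcal K}+j+1)^2\le\mathcal K(j+2)^2$, so there are at most $\mathcal K(j+2)^2$ such $k$, and $1+k\le2\mathcal K(j+2)^2$ for each. Hence the series in (20) is at most $2\mathcal K^2\sum_{j\ge0}(j+2)^4e^{-j/64}$, and
$$\int_{S_{k_0}}\log|Q(r_{k_0}\zeta)|\,dm(\zeta)=\Lambda_{k_0}\le C_3(1+k_0)^2,\tag{21}$$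
with $C_3$ depending only on $C_0$.

## 12. Noncyclicity in $H^2(\mathbb D^2)$

Suppose $p_nF\to1$ in $H^2(\mathbb D^2)$ with polynomials $p_n$. Let $C_0=\sup_n\|p_nF\|_2$, which is finite, and positive because the limit is $1$; let $Q_n(z)=p_n(z,z)$. By (1), norm convergence implies locally uniform convergence, so $Q_nf\to1$ locally uniformly on $\mathbb D$. Since $f$ is zero-free, on each circle $|z|=r_{k_0}$ we have $Q_n\to1/f$ uniformly. In particular $Q_n\not\equiv0$ for large $n$, and $\log|Q_n|\to-\operatorname{Re}h$ uniformly on the circle. Apply (21) to $Q_n$, let $n\to\infty$, and use (15) and $m(S_{k_0})\ge\frac14$. For every $k_0$ with $\frac18\alpha_{k_0}a_{k_0}\ge1$,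
$$\frac14\Big(\frac18\alpha_{k_0}a_{k_0}-1\Big)\le\int_{S_{k_0}}-\operatorname{Re}h(r_{k_0}\zeta)\,dm(\zeta)\le C_3(1+k_0)^2 .$$
By (P1), $\alpha_{k_0}a_{k_0}\ge\frac14k_0^{-1/2}\exp(10^{k_0})$, so this fails for large $k_0$. Hence $1\notin[F]$, and $F$ is not cyclic in $H^2(\mathbb D^2)$.

## 13. Noncyclicity in more variables

The functions $F(\zeta_1,\zeta_2)$ and $1/F(\zeta_1,\zeta_2)$ have square-summable coefficients, so they lie in $\mathbf H^2_\infty$. Suppose $p_nF\to1$ in $\mathbf H^2_\infty$. The map $G\mapsto G(\zeta_1,\zeta_2,0,0,\dots)$ deletes coefficients, so it is a contraction onto $H^2(\mathbb D^2)$. It gives $p_n(\zeta_1,\zeta_2,0,0,\dots)F\to1$ in $H^2(\mathbb D^2)$, contrary to Section 12. The same argument works in $H^2(\mathbb D^d)$ for every $d\ge2$. With Section 9, this proves Theorem 1. $\qquad\blacksquare$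

## 14. The exact range of exponents: proof of Corollary 3

**Step 1: sufficiency.** Let $s>2$ or $t=\infty$. In infinitely many variables Theorem 2 gives cyclicity: part (i) if $s>2$, part (ii) if $t=\infty$.

For $d<\infty$ variables regard $F$ as a function on $\mathbb D_2^\infty$. For $n\ge d$, $F_{(n)}$ is $F$ itself. For $n<d$, $F_{(n)}$ comes from $F$ by setting variables to $0$, and this does not increase $H^p$ norms: since $|F|^p$ is subharmonic in each variable, $|F(\zeta',0)|^p\le\int_{\mathbb T}|F(\zeta',r\eta)|^p\,dm(\eta)$, and we integrate over $\zeta'\in r\mathbb T^{d-1}$; for $p=\infty$ it is obvious. The same holds for $1/F$. So the hypotheses of Theorem 2 hold, and $p_iF\to1$ in $\mathbf H^2_\infty$ for some polynomials $p_i$. Setting the unused variables to $0$ in the $p_i$ is a contraction, so $F$ is cyclic in $H^2(\mathbb D^d)$.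

**Step 2: necessity.** Let $s=2$ and $t<\infty$. The function of Theorem 1 is zero-free, lies in $H^2$ with reciprocal in $H^t$ in any number $\ge2$ of variables (its restrictions have no larger norms, by Step 1), and by Section 13 it is not cyclic. $\qquad\blacksquare$
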